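# Non-real parameters $s\in\partial\mathcal M$ at which $D_f$ is not a half circle

The problem comes from Danny Calegari and Alden Walker, "Laminations and External Angles for Similarity Pairs", arXiv:2608.12774 (2026). Throughout, $\mathrm i$ is the imaginary unit, and the letter $i$ is never used as an index.

## 1. Limit sets, addresses, and the set $\mathcal M$

**Definition (limit set).** Let $0<|s|<1$, $f(z)=sz+1$, $g(z)=sz-1$. The limit set $\Lambda=\Lambda_s$ is the unique nonempty compact set with $\Lambda=f\Lambda\cup g\Lambda$.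

**Definition (address).** The set of all sums $\sum_{n\ge0}\varepsilon_ns^n$ with $\varepsilon_n=\pm1$ is a continuous image of the compact space $\{\pm1\}^{\mathbb N}$. It equals its image under $f$ (the sums with $\varepsilon_0=+1$) together with its image under $g$ (the sums with $\varepsilon_0=-1$). By uniqueness it is $\Lambda$. The sequence $\varepsilon$ is an *address* of the point. Addresses with $\varepsilon_0=+1$ give $f\Lambda$, those with $\varepsilon_0=-1$ give $g\Lambda$. Changing all signs shows $\Lambda=-\Lambda$ and $-f\Lambda=g\Lambda$. We call $f\Lambda\cap g\Lambda$ the *contact set*; it is symmetric under $x\mapsto-x$.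

*Example A: $s=\frac12$.* The interval $[-2,2]$ is the union of $f[-2,2]=[0,2]$ and $g[-2,2]=[-2,0]$, so $\Lambda=[-2,2]$. The contact set is $\{0\}$, and $0$ has the two addresses $(+,-,-,-,\dots)$ and $(-,+,+,+,\dots)$.

*Example B: $s=\mathrm i/\sqrt2$.* The even terms of $\sum\varepsilon_ns^n$ sum to any number in $[-2,2]$ (they are $\pm(-\frac12)^k$), the odd terms to any number in $\frac{\mathrm i}{\sqrt2}[-2,2]$, independently. So $\Lambda$ is the rectangle $[-2,2]\times[-\sqrt2,\sqrt2]$. Multiplication by $s$ turns it into $[-1,1]\times[-\sqrt2,\sqrt2]$, so $f\Lambda$ and $g\Lambda$ are its right and left halves, and the contact set is the segment $\{0\}\times[-\sqrt2,\sqrt2]$.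

**Definition (the set $\mathcal M$).** $\mathcal M$ is the set of $s$ with $0<|s|<1$ for which $\Lambda_s$ is connected. $\partial\mathcal M$ is its boundary relative to the punctured disk $\{0<|s|<1\}$; every $s\in\partial\mathcal M$ lies in $\mathcal M$.

**Lemma 1.** For $0<|z|<1$ the following are equivalent: $\Lambda_z$ is connected; $f\Lambda_z\cap g\Lambda_z\ne\emptyset$; there are $a_n\in\{-1,0,1\}$ with $a_0=1$ and $\sum_{n\ge0}a_nz^n=0$. Consequently
$$z\in\mathcal M\iff\frac1{1-z}=\sum_{n\ge1}d_nz^n\quad\text{for some }d_n\in\{0,1,2\}.\tag{1}$$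

*Proof.* If the contact set is empty, $\Lambda$ is a disjoint union of two nonempty compact sets, hence disconnected. Suppose it is nonempty. The level-$n$ pieces are the $2^n$ images of $\Lambda$ under words of length $n$ in $f,g$. We claim their intersection graph is connected. This is clear for $n=0$. The level-$(n+1)$ pieces inside $f\Lambda$ are the $f$-images of the level-$n$ pieces, so they form a connected graph; so do those inside $g\Lambda$; and a contact point lies in one piece of each kind, which links the two. The diameters of the pieces tend to $0$, so any two points of $\Lambda$ are joined by chains in $\Lambda$ of arbitrarily small steps. A compact set with this property is connected, since two disjoint nonempty compact sets lie at positive distance.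

A contact point has addresses $\varepsilon,\varepsilon'$ with $\varepsilon_0=1$, $\varepsilon'_0=-1$. Then $a_n=\frac12(\varepsilon_n-\varepsilon_n')$ has $a_0=1$ and $\sum a_nz^n=0$. Conversely every $a_n\in\{-1,0,1\}$ is half the difference of two signs, and at $n=0$ these are $+1$ and $-1$. Finally put $d_n=1-a_n\in\{0,1,2\}$, so $d_0=0$. Then $\sum d_nz^n=\frac1{1-z}-\sum a_nz^n$. $\square$

*Example.* If $|z|<\frac12$, then $|\sum_{n\ge1}a_nz^n|\le|z|/(1-|z|)<1$, so $z\notin\mathcal M$. Hence $\frac12\in\partial\mathcal M$. At $z=\frac12$, (1) reads $2=\sum_{n\ge1} d_n2^{-n}$, solved only by $d_n=2$ for all $n\geq 1$. Next let $z=\mathrm it$ with $0<t<1/\sqrt2$. The real part of $\sum a_nz^n$ is $1+\sum_{k\ge1}a_{2k}(-t^2)^k$, which is nonzero because $t^2/(1-t^2)<1$. So $z\notin\mathcal M$, and $\mathrm i/\sqrt2\in\partial\mathcal M$.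

## 2. The filled limit set, boundary angles, and the sets $D_f$, $D_g$

**Definition (filled set).** For compact $X\subset\mathbb C$ let $\widehat X$ be the union of $X$ and the bounded components of $\mathbb C\setminus X$. For a circle this is the closed disk. For $s\in\mathcal M$ put $K=\widehat\Lambda$, the *filled limit set*. Then $\partial K\subset\Lambda$. In Examples A and B, $K=\Lambda$.

**Definition (the map $u$).** Let $\phi$ be a Riemann map from the exterior of the unit disk onto $\mathbb C\setminus K$ fixing $\infty$. It extends continuously to the boundary, and this gives a continuous surjection $u:S^1\to\partial K$, which identifies prime ends of $\mathbb C\setminus K$ with points of $S^1$. We call the points of $u^{-1}(x)$ the *angles* of $x$. Arc length on $S^1$ is measured by angle, so $S^1$ has length $2\pi$.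

*Example A.* $\phi(\zeta)=\zeta+1/\zeta$ and $u(\zeta)=2\,\mathrm{Re}\,\zeta$. Points of $(-2,2)$ have two angles, $\pm2$ have one.

**Definition ($D_f$, $D_g$).** Put $D_f=u^{-1}(\partial K\cap fK)$ and $D_g=u^{-1}(\partial K\cap gK)$. These are closed, and $D_f\cup D_g=S^1$ because $\partial K\subset f\Lambda\cup g\Lambda$.

*Example A.* $D_f=\{\mathrm{Re}\,\zeta\ge0\}$ and $D_g=\{\mathrm{Re}\,\zeta\le0\}$: two half circles.

**Known fact (quoted from the paper of Calegari and Walker).** If $s\in\partial\mathcal M$, then $D_f$ and $D_g$ contain closed arcs $J_f$ and $J_g$, each of length $\pi$, with $J_f\cup J_g=S^1$.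

Once the arcs are chosen, one rotates $S^1$ so that $J_f$ and $J_g$ are separated by the vertical bisector, $J_f$ on the left. Such arcs need not be unique; the canonical choice takes the leftmost arcs of length $\pi$ in the components of $D_f$, $D_g$ that contain them. None of this affects the equality $D_f=J_f$. It holds exactly when $D_f$ is itself a closed arc of length $\pi$, since such an arc contains no other arc of length $\pi$.

## 3. Is $D_f$ a half circle at every non-real boundary parameter?

**Conjecture.** If $s\in\partial\mathcal M$ is not real, then $D_f=J_f$.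

In words: for a non-real boundary parameter, do the angles of the points of $fK$ form exactly one half of the circle? Three cases can be done by hand.

*$s=\frac12$.* Here $D_f$ is a half circle, so $D_f=J_f$.

*$s\in(\frac12,1)$.* The interval $I=[-\frac1{1-s},\frac1{1-s}]$ satisfies $fI=[\frac{1-2s}{1-s},\frac1{1-s}]$ and $gI=-fI$. These overlap and cover $I$, so $\Lambda=I$ and $s\in\mathcal M$. With $u(\zeta)=\frac{\mathrm{Re}\,\zeta}{1-s}$ we get $D_f=\{\mathrm{Re}\,\zeta\ge1-2s\}$, an arc longer than $\pi$. So for $s\in\mathcal M$ the equality is not automatic. (We say nothing here about which of these $s$ lie in $\partial\mathcal M$.)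

*$s=\mathrm i/\sqrt2$, non-real and in $\partial\mathcal M$.* The boundary of the rectangle $K$ is a Jordan curve, so by Carathéodory's theorem $u$ is a homeomorphism. The part of $\partial K$ in the right half is an arc, so $D_f$ is a closed arc, and $D_f\cap D_g=u^{-1}(\{\pm\mathrm i\sqrt2\})$ has two points. By the symmetry $D_g=-D_f$ (Lemma 2 below) both arcs have the same length, so each has length $\pi$: the conjecture holds here.

The last case contains a warning. The contact set is a whole segment, but all of it except the two endpoints lies in the interior of $K$ and carries no angle. A large contact set alone proves nothing.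

**The conjecture is false.** It fails at infinitely many parameters. The precise theorem is in Section 7, after we have seen what has to be built.

## 4. Antipodal symmetry and the count of contact angles

**Lemma 2.** Let $s\in\mathcal M$.

(a) $u(-\zeta)=-u(\zeta)$, and $D_g=-D_f$.

(b) $D_f\cap D_g=u^{-1}(\partial K\cap fK\cap gK)$. If $D_f$ is a closed arc of length $\pi$, this set has exactly two points.

(c) If some $p\in f\Lambda\cap g\Lambda$ with $p\ne0$ has at least two angles, then $D_f\cap D_g$ has at least four points, and $D_f$ is not a closed arc of length $\pi$.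

(d) $u$ is not constant on any nondegenerate arc.

*Proof.* (a) Since $\Lambda=-\Lambda$, also $K=-K$. The map $\zeta\mapsto-\phi(-\zeta)$ is a Riemann map onto $\mathbb C\setminus K$ fixing $\infty$, with the same derivative at $\infty$ as $\phi$, so it equals $\phi$. This holds for every choice of rotation in the domain. Passing to the boundary, $u$ is odd. As $-f(z)=g(-z)$, we have $-fK=gK$, so $D_g=u^{-1}(-(\partial K\cap fK))=-D_f$.

(b) The first claim is the definition. A closed half circle and its antipodal image meet in exactly its two endpoints.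

(c) The contact set is symmetric, so $-p$ is in it, and by (a) $-p$ has at least two angles. Having angles, $\pm p$ lie in $\partial K$; and $f\Lambda\cap g\Lambda\subset fK\cap gK$. So $D_f\cap D_g\supset u^{-1}(p)\cup u^{-1}(-p)$, a disjoint union because $p\ne-p$. Now use (b).

(d) Suppose $u=c$ on an open arc. In a small disk around a point of the arc, let $F=\phi-c$ outside the closed unit disk and $F=0$ on the rest. Then $F$ is continuous and is holomorphic off the arc, so it is holomorphic by Morera's theorem. It vanishes on an open set, so $F\equiv0$ and $\phi$ is constant, which is absurd. $\square$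

So we look for a non-real $s\in\partial\mathcal M$ with a nonzero contact point that is approached from outside $K$ in two different ways.

## 5. Parameters with a single vanishing series

To decide how many angles a point has, we must know exactly which addresses name the same point. This is possible when there is only one series in Lemma 1.

**Definition (rigid parameter).** In these notes, $s$ is *rigid with series $a$* if $\sum a_nz^n$ is the only power series with coefficients in $\{-1,0,1\}$ and constant term $1$ that vanishes at $s$. Then $Z=\{n:a_n=0\}$; note $0\notin Z$.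

*Example.* $s=\frac12$ is rigid with $a=(1,-1,-1,\dots)$ and $Z=\emptyset$, because $\sum_{n\ge1}a_n2^{-n}=-1$ forces all $a_n=-1$.

**Lemma 3.** Let $s$ be rigid with series $a$.

(i) If $\varepsilon\ne\varepsilon'$ are addresses of the same point, first differing at index $M$, and $\sigma=\varepsilon_M$, then
$$\varepsilon_{M+j}=\sigma a_j=-\varepsilon'_{M+j}\ \ (j\notin Z),\qquad \varepsilon_{M+j}=\varepsilon'_{M+j}\ \ (j\in Z).\tag{2}$$
Conversely, sequences that agree before $M$ and satisfy (2) are addresses of one point.

(ii) $f\Lambda\cap g\Lambda=\{\sum_{n\in Z}\eta_ns^n:\eta_n=\pm1\}$, and $\eta\mapsto\sum_Z\eta_ns^n$ is injective. The point of $\eta$ has an $f$-address equal to $a$ off $Z$ and to $\eta$ on $Z$, and a $g$-address equal to $-a$ off $Z$ and to $\eta$ on $Z$.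

*Proof.* (i) The numbers $\frac1{2\sigma}(\varepsilon_{M+j}-\varepsilon'_{M+j})$ lie in $\{-1,0,1\}$, equal $1$ at $j=0$, and give a series vanishing at $s$. By rigidity they are the $a_j$, so $\varepsilon_{M+j}-\varepsilon'_{M+j}=2\sigma a_j$, which is (2). The converse is the same computation backward.

(ii) Apply (i) with $M=0$, $\sigma=1$: an $f$-address and a $g$-address of a contact point are $a$ and $-a$ off $Z$ with common values $\eta$ on $Z$. The point is the average of the two sums, $\sum_Z\eta_ns^n$. By the converse, all $\eta$ occur. If $\eta$ and $\eta'$ give the same point, take the $g$-address built from $\eta$ and the $f$-address built from $\eta'$. By (2) they agree on $Z$, so $\eta=\eta'$. $\square$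

**Definition (pieces along an address).** Fix an address $\varepsilon^*$ of a point $p$. For $n\ge0$ let $P_n$ be the set of points that have an address first differing from $\varepsilon^*$ at index $n$, so
$$P_n=\sum_{j<n}\varepsilon_j^*s^j-\varepsilon_n^*s^n+s^{n+1}\Lambda .$$
Each $P_n$ is a similar copy of $\Lambda$, so it is compact, and connected if $s\in\mathcal M$. The $P_n$ shrink to $p$, and $\Lambda=\{p\}\cup\bigcup_{n\ge0}P_n$.

*Example.* For $s=\frac12$, $p=0$, $\varepsilon^*=(+,-,-,\dots)$: $P_0=[-2,0]$, $P_1=[1,2]$, $P_2=[\frac12,1]$, and $P_n=[2^{1-n},2^{2-n}]$ for $n\ge1$.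

**Lemma 4.** Let $s$ be rigid with series $a$. For $M\ge0$ let $c(M)$ be the least $j\ge1$ with $j\notin Z$ and $\varepsilon^*_{M+j}\ne\varepsilon^*_Ma_j$, and $c(M)=\infty$ if there is none.

(i) If $c(M)<\infty$, then $p\notin P_M$.

(ii) For $M<k$: $P_M\cap P_k\ne\emptyset$ if and only if $k=M+c(M)$, or $k<M+c(M)$ and $k-M\in Z$.

*Proof.* (i) If $p\in P_M$, then $p$ has an address first differing from $\varepsilon^*$ at $M$. By (2) with $\varepsilon=\varepsilon^*$, $\varepsilon^*_{M+j}=\varepsilon^*_Ma_j$ for all $j\notin Z$, so $c(M)=\infty$.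

(ii) *Necessity.* A common point has an address $\varepsilon'$ first differing from $\varepsilon^*$ at $M$ and an address $\varepsilon$ first differing from $\varepsilon^*$ at $k>M$. They first differ from each other at $M$, and $\varepsilon_M=\varepsilon_M^*$. By (2), $\varepsilon_{M+j}=\varepsilon^*_Ma_j$ for $j\notin Z$. If $k>M+c(M)$, then at $j=c(M)$ we would have $\varepsilon^*_{M+j}=\varepsilon_{M+j}=\varepsilon^*_Ma_j$, contrary to the definition of $c(M)$. If $k<M+c(M)$ and $k-M\notin Z$, then $\varepsilon_k=\varepsilon^*_Ma_{k-M}=\varepsilon^*_k$ by minimality of $c(M)$, but $\varepsilon_k=-\varepsilon_k^*$, a contradiction.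

*Sufficiency.* Let $\varepsilon,\varepsilon'$ equal $\varepsilon^*$ before $M$, let $\varepsilon_{M+j}=-\varepsilon'_{M+j}=\varepsilon_M^*a_j$ for $j\notin Z$, and for $j\in Z$ give both the value $\varepsilon^*_{M+j}$, except that in the second case, at $j=k-M\in Z$, both get $-\varepsilon_k^*$. By Lemma 3(i) these are addresses of one point. At $M$ they are $\varepsilon^*_M$ and $-\varepsilon^*_M$, so $\varepsilon'$ first differs from $\varepsilon^*$ at $M$. By minimality of $c(M)$ and the choice on $Z$, $\varepsilon$ agrees with $\varepsilon^*$ before $k$ and differs from it at $k$. $\square$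

## 6. No zero coefficient, one zero coefficient, zeros in steps of three

**No zeros.** If $Z=\emptyset$, the contact set is $\{0\}$, as for $s=\frac12$. The only contact point equals its own negative, so Lemma 2(c) has nothing to say: at $s=\frac12$ the contact angles are exactly $\pm\mathrm i$.

**One zero.** The natural next step is to change one coefficient to $0$. Take the series
$$1-z-z^2-z^3+z^4+z^5+\cdots=\frac{1-2z+2z^4}{1-z}$$
and replace the coefficient of $z^m$, $m\ge8$, by $0$. Suppose $s$ is rigid with this series. Now $Z=\{m\}$ and the contact set is $\{\pm p\}$ with $p=-s^m\ne0$. We show that nevertheless $\pm p$ have at most one angle each.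

*$\Lambda\setminus\{p\}$ is connected.* The $f$-address of $p$ is $\varepsilon^*=(+,-,-,-,+,+,\dots)$ with a further $-$ at $m$. Then $c(1)=c(2)=1$ and $c(3)=4$. For $M\ge4$, $c(M)=1$ except $c(m-1)=2$ and $c(m)=4$: indeed $-(a_1,\dots,a_4)=(+,+,+,-)$, while $\varepsilon^*_{m+1},\dots,\varepsilon^*_{m+4}$ are all $+$. So the pieces $P_1,P_2,P_3,P_7$ form a chain. The pieces with index $\ge4$, $\ne m$, form a chain in increasing order. And $P_m$ meets $P_{m+4}$. Hence $\bigcup_{n\ge1}P_n$ is connected, and it omits $p$. Next, the $g$-address of $p$ is $(-,+,+,+,-,-,-,\dots)$. For its pieces, with $c'$ in place of $c$, $c'(1)=c'(2)=1$, $c'(3)=4$, and $c'(M)=1$ for $M\ge4$. So the pieces of index $\ge1$ along this address, whose union is $g\Lambda\setminus\{p\}$, have connected union. Finally $-p\in g\Lambda$, and $-p\in P_m$ because its $f$-address first differs from $\varepsilon^*$ at $m$. The two connected sets share $-p$, and their union is $\Lambda\setminus\{p\}$.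

*Two angles at $p$ would disconnect $\Lambda\setminus\{p\}$.* If $u(\zeta_1)=u(\zeta_2)=p$ with $\zeta_1\ne\zeta_2$, the rays $\phi(\{t\zeta_1:t>1\})$ and $\phi(\{t\zeta_2:t>1\})$, with $p$ and $\infty$, form a Jordan curve on the sphere that meets $K$ only at $p$. Near a point of a ray, the two sectors of the exterior disk cut out by the rays appear on the two sides of the curve. Every point of a Jordan curve is in the boundary of both sides, so the images of the two sectors lie on different sides. By Lemma 2(d) each of the two arcs of $S^1$ between $\zeta_1$ and $\zeta_2$ contains a $\zeta$ with $u(\zeta)\ne p$. This $u(\zeta)$ lies in the closure of its sector's image and off the curve, so on that side. Thus $\Lambda\setminus\{p\}$ meets both sides and misses the curve: it is disconnected, a contradiction.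

By symmetry $-p$ also has at most one angle. So the count stays at two.

**Where it broke, and the repair.** The piece $P_m$, which touches $g\Lambda$, also touches $P_{m+4}$, which belongs to the main body of $f\Lambda$. This second route around $p$ destroys the cut point. We have $c(m)=4$ because $a_1=a_2=a_3=-1$ agrees with the three $+$ signs after position $m$. If $\varepsilon^*_{m+3}$ were $-1$, then $c(m)=3$ and $P_m$ would meet $P_{m+3}$ instead. But off $Z$ the $f$-address of a contact point is $a$, and $a_{m+3}=+1$; so $m+3$ must be put in $Z$, with value $-1$. Then $P_{m+3}$ poses the same problem, and we need $m+6\in Z$, and so on. This leads to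
$$Z=\{m,m+3,m+6,\dots\},$$
and to the series with $a_0=1$, $a_1=a_2=a_3=-1$, and, for $n\ge4$, $a_n=0$ on $Z$ and $a_n=1$ off $Z$. Its sum is $\frac{1-2z+2z^4}{1-z}-\frac{z^m}{1-z^3}$. It remains to find non-real $s\in\partial\mathcal M$ that are rigid with this series, and to check that $p$ has two angles.

## 7. The parameters $s_m$ and the theorem

Let $\varphi=\frac{1+\sqrt5}2$ and
$$s_*=\tfrac12\Big(\sqrt\varphi+\mathrm i\sqrt{\varphi-2\varphi^{-1/2}}\Big)\approx0.63601+0.10692\,\mathrm i .$$
It is a root of $z^2-\sqrt\varphi\,z+\frac12(\varphi-\varphi^{-1/2})$, whose discriminant is $2\varphi^{-1/2}-\varphi<0$. The product of this polynomial with $z^2+\sqrt\varphi\,z+\frac12(\varphi+\varphi^{-1/2})$ has $z^2$-coefficient $\varphi-\varphi=0$, $z$-coefficient $\sqrt\varphi\cdot(-\varphi^{-1/2})=-1$, and constant term $\frac14(\varphi^2-\varphi^{-1})=\frac12$, since $\varphi^2=\varphi+1$ and $\varphi^{-1}=\varphi-1$. So it is $z^4-z+\frac12$, and $1-2s_*+2s_*^4=0$.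

Consider
$$1-2z+2z^4=\frac{z^m(1-z)}{1-z^3}.\tag{3}$$
On a small disk around $s_*$ the right side tends to $0$ uniformly as $m\to\infty$. By Hurwitz' theorem, for large $m$ there are solutions $s_m$ with $s_m\to s_*$; for large $m$ they are nonzero, non-real, and of modulus less than $1$. The right side of (3) is nonzero at $s_m$, hence so is the left, and (3) expresses $s_m^m$ through $s_m$. If $s_m=s_{m'}=s$, then $s^m=s^{m'}$ with $0<|s|<1$, so $m=m'$. The $s_m$ are distinct.

**Theorem.** For all sufficiently large $m$, with $s=s_m$ and $Z=\{m,m+3,m+6,\dots\}$: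

1. $s\in\partial\mathcal M$ and $s\notin\mathbb R$.
2. $f\Lambda\cap g\Lambda=\{\sum_{n\in Z}\eta_ns^n:\eta_n=\pm1\}$, a Cantor set.
3. $p=-\sum_{n\in Z}s^n\ne0$ and $-p$ lie in $f\Lambda\cap g\Lambda$, and $|u^{-1}(p)|,|u^{-1}(-p)|\ge2$.
4. $D_f\cap D_g$ has at least four points, so $D_f\ne J_f$. Moreover $D_f\cap D_g$ is nowhere dense, $J_f$ is a connected component of $D_f$, $D_f$ is disconnected, and $J_f$ is the only arc of length $\pi$ in $D_f$.

Hence the conjecture is false. The Known fact of Section 2 is used only for the sentence beginning with "Moreover".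

## 8. Numerical inequalities near $s_*$

We collect every estimate that will be used. Write $s=re^{\mathrm i\psi}$ and
$$\beta=\frac1{1-s},\quad w=\frac1{1-s^3},\quad\delta=\frac{1-s}{(1-s^3)^2},\quad\omega=e^{-2\pi\mathrm i/3},\quad\xi_j=\omega s^j\ (j\in\mathbb Z),$$
$$T=\Big\{\sum_{n\ge0}d_ns^n:d_n\in\{0,1,2\}\Big\}.$$
So $T$ is the set of values of digit expansions with digits $0,1,2$; for $s=\frac12$ it would be $[0,4]$. The set $sT$ consists of those with $d_0=0$.

**Values at $s_*$.** $r^2=\frac12(\varphi-\varphi^{-1/2})=0.415941$, $r=0.644935$, $\psi=0.16656$, $s_*^2=0.39308+0.13601\,\mathrm i$, $s_*^3=0.23546+0.12853\,\mathrm i$. From $2s_*(1-s_*^3)=1$ we get $w=2s_*=1.27202+0.21385\,\mathrm i$, so $\delta=4s_*^2(1-s_*)=0.63047+0.02991\,\mathrm i$, $|\delta|=0.63118$, $\arg\delta=0.0474$. Further $r^4=0.1730$, $r^5=0.1116$, $r^6=0.0720$, $r^7=0.0464$, $r^8=0.0299$.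

**Inequalities.** At $s_*$, strictly:

- (N1) $\psi>0$, $9\psi<\frac\pi2$, $18\psi<\pi$, $\frac{2r^{10}}{1-r}<0.08$, $\frac{2r^{19}}{1-r}<0.002$, $\frac2{1-r}<5.7$. The values of the last five left sides are $1.499$, $2.998$, $0.0702$, $0.00136$, $5.633$ (up to rounding).
- (N2) $\mathrm{Re}\,w<1.3$, $|w|<1.4$, $|sw|<0.9$, $\mathrm{Re}(sw)<0.8$, $\mathrm{Re}(s^2w)<0.5$. The values are $1.272$, $1.290$, $0.832$, $0.786$, $0.471$.
- (N3) $r^2<|\delta|<r$, $|\delta|<0.64$, $|\delta|r^{-2}>1.5$, $|\delta|r^{-8}>19.8$, $\mathrm{Re}(\delta/s)>0.9$, and $\mathrm{Im}(\delta s^{-l})<-0.11$ for $1\le l\le7$. Here $|\delta|r^{-2}=1.517$, $|\delta|r^{-8}=21.1$, $\mathrm{Re}(\delta/s)=0.972$. For $1\le l\le7$ the argument $0.0474-0.16656\,l$ of $\delta s^{-l}$ decreases from $-0.119$ to $-1.12$, inside $(-\frac\pi2,0)$, and the modulus increases from $0.9787$. So the imaginary part is largest at $l=1$, where it is less than $-0.116$.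
- (N4) $\mathrm{Re}\,\xi_j<0.04$ and $\mathrm{Im}\,\xi_j<0.004$ for all $j\ge-6$; $r^{-5}>8.5$, $r^{-6}<14$, $r^{-7}>21$. Here $\arg\xi_j=j\psi-2.0944$. For $-6\le j\le3$ it lies in $[-3.094,-1.594]$, so $\mathrm{Re}\,\xi_j<0$. For $j=4,5,6,7$, $\mathrm{Re}\,\xi_j$ is about $0.025,0.034,0.033,0.028$. For $j\ge8$, $|\xi_j|\le r^8<0.03$. For $-6\le j\le12$ the argument lies in $[-3.094,-0.095]$, so $\mathrm{Im}\,\xi_j<0$. For $j\ge13$, $|\xi_j|\le r^{13}<0.0034$. Finally $r^{-5}=8.96$, $r^{-6}=13.90$, $r^{-7}=21.55$.
- (N5) $\mathrm{Im}(1/s)<-0.25$ and $\mathrm{Im}(1/s+2+2s)<-0.04$. The values are $-0.2571$ and $-0.0432$.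

These are strict inequalities between continuous functions of $s$. The infinite families in (N4) reduce to finitely many values together with $r^8<0.04$ and $r^{13}<0.004$. So all of them persist on a neighborhood $N$ of $s_*$.

**Bounds on $T$.** By (N1), $\mathrm{Re}\,s^n>0$ for $n\le9$ and $\mathrm{Im}\,s^n\ge0$ for $n\le18$. Dropping these nonnegative contributions (except $d_0$) and bounding the rest by geometric series, every $x=\sum d_ns^n\in T$ satisfies
$$\mathrm{Re}\,x\ge d_0-0.08,\qquad\mathrm{Im}\,x\ge-0.002,\qquad|x|\le5.7.\tag{4}$$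
In particular $\mathrm{Re}\,x\ge-0.08$ on $sT$.

**Choice of $m$.** From now on $s=s_m$, with $m\ge8$ so large that $s_m\in N$ is one of the parameters of Section 7 and $|s|^{m-4}\max(|w|,|\delta|)<0.01$. This is possible, because on $N$ we have $|w|<1.4$, $|\delta|<0.64$, and $r<1-2/5.7<0.65$.

**Two identities.** We have $\beta-2(s+s^2+s^3)=\frac{1-2s+2s^4}{1-s}$ and $w-2s=\frac{1-2s+2s^4}{1-s^3}$. With (3) this becomes
$$\beta=2s+2s^2+2s^3+s^mw,\qquad w=2s+s^m\delta.\tag{5}$$

## 9. The digit expansion of $1/(1-s)$ is unique

The purpose of this section is to prove that $s_m$ is rigid with the series of Section 6. In digit form: put $d_1^*=d_2^*=d_3^*=2$, $d_n^*=1$ for $n\in Z$, and $d_n^*=0$ for all other $n\ge0$. Since $\sum_Zs^n=s^mw$, (5) says $\beta=\sum d_n^*s^n$, so $s\in\mathcal M$ by (1).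

**Lemma 5.** No $\delta s^j$, $j\in\mathbb Z$, is of the form $x=\sum d_ns^n\in T$ with $d_0\ge1$.

*Proof.* By (4), $\mathrm{Re}\,x\ge0.92$. If $j\ge0$, then $|\delta s^j|<0.64$. If $j=-l$ with $1\le l\le7$, then $\mathrm{Im}(\delta s^j)<-0.11$, contradicting (4). If $j=-l$ with $l\ge8$, then $|\delta s^{-l}|\ge|\delta|r^{-8}>19.8>5.7$. $\square$

**Lemma 6.** (i) $s^jw-1,\ s^jw-2\notin sT$ for $j\ge1$. (ii) $w-2\notin sT$. (iii) $w\notin sT$.

*Proof.* (i) $\mathrm{Re}(s^jw)\le|sw|<0.9$, so the real parts are below $-0.1<-0.08$. (ii) $\mathrm{Re}(w-2)<-0.7$. (iii) Suppose $w=\sum_{n\ge1}d_ns^n$. If $d_1\in\{0,1\}$, then by (5)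
$$s^{-2}(w-d_1s)=\frac{2-d_1}s+s^{m-2}\delta$$
equals $\sum_{n\ge2}d_ns^{n-2}\in T$, but its imaginary part is less than $-0.25+0.01$, contradicting (4). If $d_1=2$, then $0\ne s^m\delta=\sum_{n\ge2}d_ns^n$. Let $k\ge2$ be the first index with $d_k\ge1$. Then $\delta s^{m-k}\in T$ has leading digit at least $1$, contradicting Lemma 5. $\square$

**Proposition 1.** $d^*$ is the only sequence in $\{0,1,2\}^{\mathbb N}$ with $d_0=0$ and $\sum_{n\ge1}d_ns^n=\beta$.

*Proof.* Let $d$ be such a sequence.

**Step 1: the first three digits are $2$.** We subtract known digits, divide, and look at imaginary parts. First,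
$$s^{-2}(\beta-d_1s)=\frac{2-d_1}s+2+2s+s^{m-2}w\in T.$$
If $d_1\le1$, its imaginary part is less than $-0.04+0.01=-0.03$ by (N5) (for $d_1=0$ use also $\mathrm{Im}(1/s)<0$), contradicting (4). So $d_1=2$. Next, $s^{-3}(\beta-2s-d_2s^2)=\frac{2-d_2}s+2+s^{m-3}w\in T$; if $d_2\le1$, its imaginary part is less than $-0.25+0.01$. So $d_2=2$. Finally $s^{-4}(\beta-2s-2s^2-d_3s^3)=\frac{2-d_3}s+s^{m-4}w\in T$ gives $d_3=2$ in the same way.

**Step 2: zeros up to $m$.** Now $\sum_{n\ge4}d_ns^n=s^mw$. Suppose $4\le n<m$ and $d_4=\dots=d_{n-1}=0$. Dividing by $s^n$ gives $s^{m-n}w-d_n\in sT$ with $m-n\ge1$, so $d_n=0$ by Lemma 6(i).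

**Step 3: the periodic tail.** Then $w=\sum_{n\ge m}d_ns^{n-m}$. Lemma 6(ii) excludes $d_m=2$ and Lemma 6(iii) excludes $d_m=0$, so $d_m=1$. Since $w-1=s^3w$, dividing the remainder by $s$ leaves $s^2w=\sum_{n\ge m+1}d_ns^{n-m-1}$. Lemma 6(i), used twice, gives $d_{m+1}=d_{m+2}=0$, and we are left with $w=\sum_{n\ge m+3}d_ns^{n-m-3}$, the situation at the beginning of the step. Induction gives $d=d^*$. $\square$

Put $a_n=1-d_n^*$. As a series with coefficients $b_n\in\{0,\pm1\}$, $b_0=1$, vanishes at $s$ exactly when the digits $1-b_n$ expand $\beta$, Proposition 1 says that $s$ is **rigid** with series $a$: $a_0=1$, $a_1=a_2=a_3=-1$, and for $n\ge4$, $a_n=0$ on $Z$ and $a_n=1$ off $Z$. Lemmas 3 and 4 apply.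

## 10. The point $s_m$ lies on $\partial\mathcal M$

We must find parameters outside $\mathcal M$ arbitrarily close to $s$. At a nearby parameter $z$, the expansion $d^*$ misses $1/(1-z)$ by a small error. If $z\in\mathcal M$, the error must be repaired by changing digits far out, and what such changes produce is, to first order, $s^k$ times an element of one compact set $E$. We choose $z$ so that the error is $\omega s^\nu$ and show that the direction $\omega$ is never available.

**Definition (the set $E$).** $E$ is the set of all $e=\sum_{q\ge0}(d_q-t_q)s^q$ with $d\in\{0,1,2\}^{\mathbb N}$, $t\in\{(1,0,0)^\infty,(0,0,1)^\infty,(0,1,0)^\infty\}$ and $d_0\ne t_0$.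

These $t$ are exactly the tails $(d^*_{k+q})_{q\ge0}$ with $k\ge m$, and $\sum t_qs^q$ is $w$, $s^2w$, $sw$ respectively. For example, $d=0$ and $t=(1,0,0)^\infty$ give $-w\in E$. The set $E$ is a continuous image of a compact set, so it is compact, and $|e|\le\frac2{1-r}<5.7$ on $E$. Also $0\notin E$: otherwise, replacing a tail $t$ of $d^*$ by $d$ would give a second expansion of $\beta$, against Proposition 1.

**Proposition 2.** $\xi_j\notin E$ for all $j\in\mathbb Z$.

*Proof.* Suppose $\xi_j=e\in E$. As $r^j=|\xi_j|\le5.7<r^{-5}$, we have $j\ge-4$, so $\mathrm{Re}\,\xi_j<0.04$ by (N4).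

**Step 1: all but one type of $e$ have too large a real part.** If $t=(0,0,1)^\infty$, then $d_0\ge1$ and $e=d_0-s^2w+x$ with $x\in sT$, so $\mathrm{Re}\,e>1-0.5-0.08>0.04$. If $t=(0,1,0)^\infty$, similarly $\mathrm{Re}\,e>1-0.8-0.08>0.04$. If $t=(1,0,0)^\infty$ and $d_0=2$, then $\mathrm{Re}\,e>2-1.3-0.08>0.04$. All are contradictions. There remains $t=(1,0,0)^\infty$, $d_0=0$:
$$\xi_j=e=-w+d_1s+c,\qquad c=\sum_{n\ge2}d_ns^n,\qquad w=2s+s^m\delta.$$

**Step 2: $d_1\in\{0,1\}$ is impossible.** In this case $s^{-2}c=\xi_{j-2}+\frac{2-d_1}s+s^{m-2}\delta\in T$. Since $j-2\ge-6$, its imaginary part is less than $0.004-0.25+0.01<-0.002$, contradicting (4).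

**Step 3: $d_1=2$ is impossible.** Now $c=\xi_j+s^m\delta$. If $c=0$, then $|\delta|=r^{j-m}$, an integer power of $r$, contradicting $r^2<|\delta|<r$. Otherwise let $k\ge2$ be the first index with $d_k\ge1$, and put $h=j-k$, $l=m-k$. Then
$$x=s^{-k}c=\xi_h+\delta s^l\in T$$
has leading digit at least $1$, so $\mathrm{Re}\,x\ge0.92$, $\mathrm{Im}\,x\ge-0.002$, $|x|\le5.7$.

*Case $h\le-7$.* With $\tau=l-h$, $|x|=r^h|\omega+\delta s^\tau|$. If $\tau\ge0$, the last factor is at least $1-|\delta|>0.36$. If $\tau=-1$, it is at least $\mathrm{Re}(\omega+\delta/s)=\mathrm{Re}(\delta/s)-\frac12>0.4$. If $\tau\le-2$, it is at least $|\delta|r^{-2}-1>0.5$. So $|x|>21\cdot0.36>5.7$, a contradiction.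

*Case $h\ge-6$, $l\ge0$.* Then $\mathrm{Re}\,x<0.04+0.64<0.92$, a contradiction.

*Case $h\ge-6$, $l\le-1$.* Then $|\delta s^l|\le|x|+|\xi_h|<5.7+14<19.8<|\delta|r^{-8}$, so $-7\le l\le-1$. By (N3) and (N4), $\mathrm{Im}\,x<0.004-0.11<-0.002$, a contradiction. $\square$

**Proposition 3.** $s=s_m\in\partial\mathcal M$.

*Proof.* **Step 1: choose the nearby parameters.** Let $G(z)=\frac1{1-z}-\sum d_n^*z^n$ on $|z|<1$. Since $G(0)=1$, $G\not\equiv0$; and $G(s)=0$, to some order $\mu\ge1$. Near $s$, $G$ is the $\mu$-th power of a local coordinate vanishing at $s$. So for all large $\nu$ there are $z_\nu$ with $G(z_\nu)=\omega s^\nu$ and $|z_\nu-s|=O(r^{\nu/\mu})$; in particular $z_\nu\to s$, and $|z_\nu|\le\rho$ for some $\rho<1$.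

**Step 2: if $z_\nu\in\mathcal M$, compare digits with $d^*$.** Suppose $z_\nu\in\mathcal M$ for infinitely many $\nu$; restrict to these. Take $d^{(\nu)}$ with $d_0^{(\nu)}=0$ expanding $\frac1{1-z_\nu}$ as in (1). Any coordinatewise limit of the $d^{(\nu)}$ expands $\beta$ at $s$ (the series are dominated by $\sum2\rho^n$), so it is $d^*$ by Proposition 1. By compactness $d^{(\nu)}\to d^*$ coordinatewise. As $G(z_\nu)\ne0$, $d^{(\nu)}\ne d^*$; let $k_\nu$ be the first index where they differ. Then $k_\nu\to\infty$ and
$$\omega s^\nu=G(z_\nu)=z_\nu^{k_\nu}e_\nu,\qquad e_\nu=\sum_{q\ge0}\big(d^{(\nu)}_{k_\nu+q}-d^*_{k_\nu+q}\big)z_\nu^q .$$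

**Step 3: pass to the limit.** Take a subsequence along which $k_\nu\bmod3$ is constant and the digits $d^{(\nu)}_{k_\nu+q}$ converge for every $q$. For large $\nu$, $k_\nu\ge m$, so the subtracted digits form one fixed $t$, and the leading digits differ from $t_0$, also in the limit. So $e_\nu\to e\in E$, and $e\ne0$. The $e_\nu$ are bounded, so $r^\nu\le C\rho^{k_\nu}$, which gives $k_\nu=O(\nu)$. Hence $k_\nu|z_\nu-s|=O(\nu r^{\nu/\mu})\to0$ and $(z_\nu/s)^{k_\nu}\to1$. Therefore $\omega s^{\nu-k_\nu}=(z_\nu/s)^{k_\nu}e_\nu\to e\ne0$. So the integers $\nu-k_\nu$ are bounded; along a further subsequence they equal a constant $j$, and $\xi_j=e\in E$. This contradicts Proposition 2.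

So $z_\nu\notin\mathcal M$ for all large $\nu$, while $z_\nu\to s\in\mathcal M$. Hence $s\in\partial\mathcal M$. $\square$

With Section 7 this proves part 1 of the Theorem. Part 2 is Lemma 3(ii): since $Z$ is infinite, $\eta\mapsto\sum_Z\eta_ns^n$ is a continuous injection of the Cantor set $\{\pm1\}^Z$, hence a homeomorphism onto the contact set.

## 11. Splitting $\Lambda$ at the point $p$

Take $\eta\equiv-1$: $p=-\sum_Zs^n=-s^mw\ne0$. Both $p$ and $-p$ are contact points. By Lemma 3(ii) the $f$-address of $p$ is
$$\varepsilon_0^*=1,\quad\varepsilon^*_1=\varepsilon_2^*=\varepsilon_3^*=-1,\quad\text{and for }n\ge4:\ \varepsilon_n^*=1\ (n\notin Z),\ \varepsilon_n^*=-1\ (n\in Z).$$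
Let $P_n$ be the pieces along $\varepsilon^*$. Then $P_0=g\Lambda\ni p$. The purpose of this section is to see which pieces meet.

**Table.** Since $m\ge8$, the first index $M+c(M)$ of Lemma 4 is:

| $M$ | $M+c(M)$ |
|---|---|
| $0$ | $\infty$ |
| $1,\ 2,\ 3$ | $2,\ 3,\ 7$ |
| $M\ge4$, $M\notin Z$, $M+1\notin Z$ | $M+1$ |
| $M\ge4$, $M\notin Z$, $M+1\in Z$ | $M+2$ |
| $M\in Z$ | $M+3$ |

Recall $a_1=a_2=a_3=-1$, $a_4=1$, and $1,2,3,4\notin Z$. For $M=0$: $\varepsilon^*_j=a_j$ for all $j\notin Z$. For $M=1,2$: $\varepsilon^*_M=-1$ and $\varepsilon^*_{M+1}=-1\ne-a_1$. For $M=3$: $-(a_1,\dots,a_4)=(+,+,+,-)$, while $\varepsilon_4^*,\dots,\varepsilon_7^*$ are all $+$ because $7<m$. For $4\le M\notin Z$: $\varepsilon_M^*=1$ and $(a_1,a_2)=(-,-)$; if $M+1\notin Z$, then $\varepsilon^*_{M+1}=+$; if $M+1\in Z$, then $\varepsilon^*_{M+1}=-$ and $\varepsilon^*_{M+2}=+$. For $M\in Z$: $-(a_1,a_2,a_3)=(+,+,+)$, while $(\varepsilon^*_{M+1},\varepsilon^*_{M+2},\varepsilon^*_{M+3})=(+,+,-)$; this is where the step of three is used.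

**Consequences.** For $M\ge1$ we have $c(M)\le4<m$. So Lemma 4 gives $p\notin P_M$, and for $k>M$ the piece $P_M$ meets $P_k$ if and only if $k=M+c(M)$: the other alternative would need an element of $Z$ below $c(M)$. For $M=0<k$: $P_0$ meets $P_k$ only if $k\in Z$.

Put
$$N'=\{n\ge1:n\notin Z\},\quad X_1=P_0\cup\bigcup_{k\in Z}P_k,\quad\mathcal W=\bigcup_{n\in N'}P_n,\quad X_2=\{p\}\cup\mathcal W.$$

**Lemma 7.** $X_1$ and $X_2$ are compact, $X_1\cup X_2=\Lambda$, $\mathcal W\cap X_1=\emptyset$, $X_1\cap X_2=\{p\}$, and $\mathcal W$ is connected.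

*Proof.* The sets $P_n$ are compact and shrink to $p$, and $p\in P_0$; so $X_1$ and $X_2$ are compact. The union is clear. By the table, if $P_M$ meets $P_k$ with $M<k$, then $M\in N'$ implies $k\in N'$ (note $2,3,7<m$), and $M\in Z\cup\{0\}$ implies $k\in Z$. So no piece with index in $N'$ meets a piece with index in $Z\cup\{0\}$: $\mathcal W\cap X_1=\emptyset$. With $p\in X_1$ this gives $X_1\cap X_2=\{p\}$. Each $P_n$ is connected. Consecutive elements of $N'\cap[4,\infty)$ index intersecting pieces (rows three and four of the table), and so do the pairs $(1,2),(2,3),(3,7)$. So $\mathcal W$ is connected. $\square$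

Thus the body $\mathcal W$ of $f\Lambda$ hangs on the rest of $\Lambda$ only at $p$. It remains to see this from outside $K$.

## 12. Two angles at $p$

**Step 1: one extreme point of $K$ on each side of the splitting.** Let $q\in\Lambda$ have maximal real part. Since $\mathrm{Re}\,1,\mathrm{Re}\,s>0$, every address of $q$ has $\varepsilon_0=\varepsilon_1=+1$; otherwise changing a sign would increase the real part. So $q\in P_1\subset\mathcal W$. The point $-q\in\Lambda$ has minimal real part, and all its addresses have $\varepsilon_0=-1$. So $-q\in P_0\subset X_1$, and $-q\ne p$ because $p$ has an address with $\varepsilon_0=+1$. Hence $-q\notin X_2$.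

Let $K_1=\widehat{X_1}$ and $K_2=\widehat{X_2}$. If a point lies in a bounded component $U$ of the complement of a compact $X\subset\Lambda$, the horizontal rays from it to the right and to the left leave $U$ at points of $\partial U\subset X$. So its real part is strictly between $\min_\Lambda\mathrm{Re}$ and $\max_\Lambda\mathrm{Re}$. Therefore $q\notin K_1$ and $-q\notin K_2$. For the same reason $\mathrm{Re}$ attains its maximum and minimum over $K$ at $q$ and $-q$, so $\pm q\in\partial K$.

**Step 2: $K_1\cap X_2=\{p\}$.** The connected set $\mathcal W$ is disjoint from $X_1$ and contains $q\notin K_1$, so it lies in the unbounded component of $\mathbb C\setminus X_1$. Hence $\mathcal W\cap K_1=\emptyset$.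

**Step 3: $K=K_1\cup K_2$.** Filling $\Lambda$ must create nothing beyond filling the two parts. Recall Janiszewski's theorem: if $X_1,X_2\subset\mathbb C$ are compact with $X_1\cap X_2$ connected, and two points are separated neither by $X_1$ nor by $X_2$, then they are not separated by $X_1\cup X_2$. Here $X_1\cap X_2=\{p\}$. A point outside $K_1\cup K_2$ is separated neither by $X_1$ nor by $X_2$ from a point of very large modulus, so $\Lambda$ does not separate them either, and the point is not in $K$. So $K\subset K_1\cup K_2$. Conversely, the unbounded component of $\mathbb C\setminus\Lambda$ is contained in that of each $\mathbb C\setminus X_1$, $\mathbb C\setminus X_2$, so $K_1\cup K_2\subset K$.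

**Step 4: $K\setminus\{p\}$ is disconnected.** Let $A=K_2\setminus\{p\}$ and $B=K_1\setminus K_2$. Since $p\in K_2$, $K\setminus\{p\}$ is the disjoint union of $A$ and $B$. The set $A$ is closed in $K\setminus\{p\}$ because $K_2$ is compact. Let $U_\infty=\mathbb C\setminus K_2$, the unbounded component of $\mathbb C\setminus X_2$, so $\partial U_\infty\subset X_2$ and $B=K_1\cap U_\infty$. Then
$$\overline B\subset K_1\cap(U_\infty\cup X_2)=B\cup(K_1\cap X_2)=B\cup\{p\},$$
so $B$ is closed in $K\setminus\{p\}$ too. And $q\in A$ (as $q\in\mathcal W$, $q\neq p$), $-q\in B$.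

**Step 5: counting angles.** Since $q\in A\cap\partial K$ and $-q\in B\cap\partial K$, the set $\partial K\setminus\{p\}$ is disconnected. If $|u^{-1}(p)|\le1$, then $S^1\setminus u^{-1}(p)$ would be connected, and so would its image $\partial K\setminus\{p\}$. Hence $|u^{-1}(p)|\ge2$. By Lemma 2(a), $|u^{-1}(-p)|\ge2$. This is part 3 of the Theorem.

## 13. The set $D_f$ at $s_m$

**Step 1: $D_f\ne J_f$.** The point $p\ne0$ is a contact point with at least two angles. By Lemma 2(c), $D_f\cap D_g$ has at least four points, and $D_f$ is not a closed arc of length $\pi$. So $D_f\ne J_f$ at $s_m$, which is non-real and in $\partial\mathcal M$. The conjecture is disproved, and the Known fact has not been used.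

The remaining steps prove the "Moreover" sentence of part 4.

**Step 2: contact angles belong to contact points of $\Lambda$.** We show $\partial K\cap fK\cap gK\subset f\Lambda\cap g\Lambda$. As $f$ is a similarity, $fK=\widehat{f\Lambda}$, and $f\Lambda\subset\Lambda$ gives $fK\subset K$. If $x\in\partial K\cap fK$, then $x\notin\operatorname{int}K\supset\operatorname{int}fK$, so $x\in\partial(fK)=f(\partial K)\subset f\Lambda$. The same holds for $g$.

**Step 3: $D_f\cap D_g$ is nowhere dense.** Suppose it contained a nondegenerate arc $I$. By Step 2 and Lemma 2(b), $u(I)$ is a connected subset of the Cantor set $f\Lambda\cap g\Lambda$, hence one point, against Lemma 2(d). So the closed set $D_f\cap D_g$ contains no arc and is nowhere dense.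

**Step 4: the shape of $D_f$.** Let $J_f,J_g$ be arcs as in the Known fact. Since $J_f\cup J_g=S^1$,
$$D_f\setminus J_f\subset D_f\cap J_g\subset D_f\cap D_g ,$$
which is nowhere dense. If the component of $D_f$ containing $J_f$ were larger than $J_f$, or if $D_f$ contained another arc of length $\pi$, then $D_f\setminus J_f$ would contain a nondegenerate arc. So $J_f$ is a component of $D_f$ and the only arc of length $\pi$ in $D_f$. Since $D_f\ne J_f$, $D_f$ is disconnected: it is $J_f$ together with a nonempty nowhere dense set. In particular the failure does not depend on the choice of the arc. This completes the proof of the Theorem. $\blacksquare$
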